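\title{Cubic hypersurfaces with nonzero Hessian and nonzero prolongation}

\begin{abstract}
The secant varieties of the four Severi varieties are irreducible cubic hypersurfaces with nonzero Hessian whose Lie algebras of infinitesimal automorphisms have nonzero prolongation. We show that they are not the only ones: other examples exist in $\mathbb P^N$ for every $N\ge 4$, the smallest being $xz_1z_2+xz_3^2+y^2z_1=0$ in $\mathbb P^4$. We give a normal form for all irreducible cubics with nonzero Hessian and nonzero prolongation, characterize the secant varieties of Severi varieties among them, and list all cases in $\mathbb P^N$ with $N\le5$.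
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Prolongations}
We work over $\mathbb C$. Let $W$ be a finite-dimensional vector space and $X\subset\mathbb PW$ a projective variety with affine cone $\widehat X\subset W$. Let $\mathfrak{aut}(X)\subset\mathfrak{sl}(W)$ be the Lie algebra of infinitesimal linear automorphisms of $X$, and put
\[
\mathfrak{aut}(\widehat X)=\mathbb C\cdot\mathrm{Id}_W+\mathfrak{aut}(X)\subset\mathfrak{gl}(W).
\]
For $A\in\operatorname{Hom}(S^2W,W)$ write $A_{uv}=A_{vu}$ for its value at $u,v\in W$, and let $A_w\in\operatorname{End}(W)$ be the map $u\mapsto A_{wu}$. We call $A$ a \emph{prolongation} of $\mathfrak{aut}(\widehat X)$ if $A_w\in\mathfrak{aut}(\widehat X)$ for every $w\in W$. The prolongations form a vector space $\mathfrak{aut}(\widehat X)^{(1)}$.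

To see what this space measures, place a copy of $\widehat X$ in each tangent space $T_uW=W$. The local flow of a polynomial vector field $P\colon W\to W$ preserves this field of cones exactly when $dP_u\in\mathfrak{aut}(\widehat X)$ for all $u$. The constant solutions are the translations, the linear solutions form $\mathfrak{aut}(\widehat X)$, and a quadratic field $P(u)=\frac12A_{uu}$ has $dP_w=A_w$. So the prolongations are the quadratic symmetries of the field of cones, the first ones that are not affine.

Such symmetries require many linear ones. If $\mathfrak{aut}(\widehat X)=\mathbb C\cdot\mathrm{Id}_W$ and $\dim W\ge2$, a prolongation satisfies $A_{uv}=\lambda(u)v=\lambda(v)u$ for a linear form $\lambda$, which forces $\lambda=0$. At the other extreme, let $X$ be a smooth quadric $q=0$. For each $a\in W$,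
\[
A_{uw}=q(a,u)w+q(a,w)u-q(u,w)a
\]
is a prolongation, since $A_w$ is the sum of the scalar $q(a,w)$ and the $q$-skew map $u\mapsto q(a,u)w-q(w,u)a$. Cubics are the next case.

\subsection*{The question}
Let $Y\subset\mathbb PW$ be an irreducible reduced cubic hypersurface with equation $f\in\operatorname{Sym}^3W^*$. We view $f$ as a symmetric trilinear form $f(u,v,w)$, write $f(u)=f(u,u,u)$, and let $Q_w$ be the bilinear form $f(w,\cdot,\cdot)$. We say that $Y$, or $f$, has \emph{nonzero Hessian} if $Q_w$ is nondegenerate for some $w$, that is, if there is $w\in W$ such that for every $u\ne0$ there is $v$ with $f(w,u,v)\neq0$. Since $6Q_w$ is the second derivative of the polynomial $f$ at $w$, this says that the Hessian determinant of $f$ is not the zero polynomial, and then $Q_w$ is nondegenerate for generic $w$.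

A \emph{Severi variety} is a smooth nondegenerate projective variety $S\subset\mathbb P^{3n/2+2}$ of dimension $n$ whose secant variety $\operatorname{Sec}(S)$, the closure of the union of the lines through two points of $S$, is not the whole space. By Zak's classification the Severi varieties are, up to projective equivalence, the Veronese surface in $\mathbb P^5$, the Segre variety $\mathbb P^2\times\mathbb P^2\subset\mathbb P^8$, the Grassmannian $G(2,6)\subset\mathbb P^{14}$, and the $E_6$-variety in $\mathbb P^{26}$. Their secant varieties are cubic hypersurfaces with nonzero Hessian. We use the following known facts. If $Y=\operatorname{Sec}(S)$ for a Severi variety $S\subset\mathbb PW$, then $S$ is homogeneous under $\mathfrak{aut}(S)$, and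
\begin{equation}\label{eq:severi}
\mathfrak{aut}(Y)=\mathfrak{aut}(S)\ \text{is semisimple},\qquad \mathfrak{aut}(\widehat Y)^{(1)}\cong W^*.
\end{equation}
The following question is posed in \cite{Hwang}.

\begin{quote}
\emph{Let $Y$ be an irreducible cubic hypersurface with nonzero Hessian. If $\mathfrak{aut}(\widehat Y)^{(1)}\neq0$, is $Y$ the secant variety of a Severi variety?}
\end{quote}

There is a reason to expect the answer yes. We will see that $\mathfrak{aut}(\widehat Y)^{(1)}$ embeds in $W^*$ as an $\mathfrak{aut}(\widehat Y)$-submodule. If $W$ is an irreducible module, one nonzero prolongation therefore produces all of $W^*$, as in \eqref{eq:severi}, and this maximal case does single out the Severi varieties (Theorem~\ref{thm:C}). But a nonzero prolongation does not force irreducibility, and the answer is no.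

\subsection*{Results}
For a quadratic form $q$ we write $q(z,z')$ for the symmetric bilinear form with $q(z,z)=q(z)$.

\begin{theorem}\label{thm:A}
Let $m\ge3$, let $q$ be a nondegenerate quadratic form on $Z=\mathbb C^m$, and let $0\ne n\in Z$ with $q(n)=0$. On $W=\mathbb C\oplus\mathbb C\oplus Z$, of dimension $m+2\ge5$, let
\[
f_m(x,y,z)=x\,q(z)+y^2q(z,n).
\]
Then $Y=\{f_m=0\}$ is irreducible with nonzero Hessian and $\mathfrak{aut}(\widehat Y)^{(1)}\neq0$, but $Y$ is not the secant variety of a Severi variety.
\end{theorem}

All nondegenerate quadratic forms on $\mathbb C^m$ are equivalent, and $O(q)$ is transitive on nonzero null vectors by Witt's theorem, so $f_m$ depends only on $m$ up to a linear change of coordinates. For $m=3$, $q=z_1z_2+z_3^2$ and $n=(0,2,0)$ we get $f_3=xz_1z_2+xz_3^2+y^2z_1$. These cubics are special cases of a normal form that describes all solutions.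

\begin{theorem}\label{thm:B}
Let $Y=\{f=0\}$ be an irreducible cubic hypersurface with nonzero Hessian. Then $\mathfrak{aut}(\widehat Y)^{(1)}\ne0$ if and only if, in suitable linear coordinates, $W=\mathbb C\oplus V\oplus Z$ and
\begin{equation}\label{eq:normal}
f(x,y,z)=x\,q(z)+q\bigl(z,\gamma(y,y)\bigr),
\end{equation}
where $q$ is a nondegenerate quadratic form on $Z\neq0$ and $\gamma\colon S^2V\to Z$ is a linear map such that
\begin{enumerate}
\item[(N1)] $q(\gamma(y,y))=0$ for all $y\in V$;
\item[(N2)] the bilinear form $C_z=q(z,\gamma(\cdot,\cdot))$ on $V$ is nondegenerate for some $z\in Z$.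
\end{enumerate}
Conversely, every $f$ of the form \eqref{eq:normal} with \textup{(N1)} and \textup{(N2)} has nonzero Hessian, and it is irreducible if and only if $V\ne0$ and $\dim Z\ge3$; in that case $\mathfrak{aut}(\widehat Y)^{(1)}\neq0$.
\end{theorem}

\begin{theorem}\label{thm:C}
Let $Y\subset\mathbb PW$ be an irreducible cubic hypersurface with nonzero Hessian. Then $\dim\mathfrak{aut}(\widehat Y)^{(1)}\le\dim W$, and the following are equivalent:
\begin{enumerate}
\item[(i)] $Y$ is the secant variety of a Severi variety;
\item[(ii)] $\dim\mathfrak{aut}(\widehat Y)^{(1)}=\dim W$;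
\item[(iii)] $\mathfrak{aut}(\widehat Y)^{(1)}\neq0$ and $W$ is a completely reducible $\mathfrak{aut}(Y)$-module (as is the case, for example, when $\mathfrak{aut}(Y)$ is semisimple).
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:D}
Consider irreducible cubic hypersurfaces $Y\subset\mathbb P^N$ with nonzero Hessian, up to projective equivalence. If $N\le3$, then $\mathfrak{aut}(\widehat Y)^{(1)}=0$. In $\mathbb P^4$ the only $Y$ with nonzero prolongation is $\{f_3=0\}$. In $\mathbb P^5$ there are exactly two: the secant variety of the Veronese surface and $\{f_4=0\}$. For every $N\ge4$ there is a $Y\subset\mathbb P^N$ with nonzero prolongation that is not the secant variety of a Severi variety.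
\end{corollary}

Theorem~\ref{thm:A} is elementary, and its proof is complete at the end of Section~\ref{sec:examples}. The other results come from the graded Lie algebra of all polynomial symmetries of the field of cones (Section~\ref{sec:lie}): an $\mathfrak{sl}_2$-triple in it gives the normal form (Section~\ref{sec:normal}), and its Levi decomposition gives the Severi criteria (Section~\ref{sec:severi}).

\section{The character of a prolongation}\label{sec:character}

Let $Y=\{f=0\}$ be as in the question, and put $\mathfrak g_0=\mathfrak{aut}(\widehat Y)$ and $\mathfrak g_1=\mathfrak{aut}(\widehat Y)^{(1)}$. For $T\in\operatorname{End}(W)$ and a polynomial $\phi$ on $W$, let $\partial_T\phi$ be the derivative of $\phi$ along the linear vector field $T$, so that $\partial_T\phi(u)=d\phi_u(Tu)$ and $\partial_Tf(u)=3f(Tu,u,u)$. Since $f$ is irreducible, it generates the ideal of $Y$, and a linear map preserves $\widehat Y$ exactly when it rescales $f$. Hence $T\in\mathfrak g_0$ if and only if $\partial_Tf=\chi(T)f$ for some $\chi(T)\in\mathbb C$; in polarized form,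
\begin{equation}\label{eq:chi}
f(Tu,v,w)+f(u,Tv,w)+f(u,v,Tw)=\chi(T)f(u,v,w).
\end{equation}
The linear form $\chi$ on $\mathfrak g_0$ vanishes on commutators. If $T\in\mathfrak g_0$ is nilpotent, then $\partial_T$ is nilpotent on $\operatorname{Sym}^3W^*$, so $\chi(T)=0$. In remarks about other cubics, \eqref{eq:chi} serves as the definition of $\mathfrak g_0$. Often only the following consequence of the Hessian condition is needed:
\begin{equation}\label{eq:ND}
f(v,\cdot,\cdot)\neq0\quad\text{for every } v\neq0 .
\end{equation}
It says that $f$ involves every coordinate of every linear coordinate system.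

For $A\in\mathfrak g_1$ define $\chi^A\in W^*$ by $\chi^A(w)=\chi(A_w)$. The symmetry of $A$ allows us to apply \eqref{eq:chi} in two ways to the same term, and this determines $A$ from $\chi^A$.

\begin{lemma}\label{lem:char}
Let $A\in\mathfrak g_1$ and $c(u)=3\chi^A(u)u-6A_{uu}$. Then
\begin{equation}\label{eq:key}
f(c(u),u,v)=f(u)\,\chi^A(v)\qquad\text{for all }u,v\in W.
\end{equation}
The linear map $\mathfrak g_1\to W^*$, $A\mapsto\chi^A$, is injective; in particular $\dim\mathfrak g_1\le\dim W$.
\end{lemma}

\begin{proof}
Apply \eqref{eq:chi} for $A_u$ to $(u,u,v)$ and for $A_v$ to $(u,u,u)$: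
\[
2f(A_{uu},u,v)+f(A_{uv},u,u)=\chi^A(u)f(u,u,v),\qquad 3f(A_{uv},u,u)=\chi^A(v)f(u).
\]
Three times the first identity minus the second is \eqref{eq:key}. If $\chi^A=0$, then \eqref{eq:key} reads $Q_u(A_{uu},\cdot)=0$, so $A_{uu}=0$ whenever $Q_u$ is nondegenerate. Such $u$ are dense, so $A=0$.
\end{proof}

Identity \eqref{eq:key} says that the rational map $u\mapsto f(u)\,Q_u^{-1}(\chi^A)$ is polynomial. This divisibility condition on $\chi^A$ is the obstruction used in the proof of Theorem~\ref{thm:A}.

\begin{remark}\label{rem:module}
The image of $\mathfrak g_1$ in $W^*$ is a $\mathfrak g_0$-submodule. Indeed, for $T\in\mathfrak g_0$ the symmetric map $A'_{uw}=TA_{uw}-A_{Tu,w}-A_{u,Tw}$ has $A'_w=[T,A_w]-A_{Tw}\in\mathfrak g_0$ and $\chi^{A'}=-\chi^A\circ T$.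
\end{remark}

\begin{remark}\label{rem:cone}
Without the Hessian condition the question loses its content. If $Y$ is a cone, say $f(v,\cdot,\cdot)=0$ with $v\neq0$, then $A_{uw}=\ell(u)\ell(w)v$ is a prolongation with $\chi^A=0$ for every $\ell\in W^*$. So every cubic cone has nonzero prolongation, and the injectivity in Lemma~\ref{lem:char} fails.
\end{remark}

\section{From the symmetric determinant to the counterexamples}\label{sec:examples}

\subsection*{The symmetric determinant}
Let $W$ be the space of symmetric $3\times3$ matrices and $f=\det$. Then $Y$ consists of the matrices of rank at most two, that is, of sums of two matrices of rank at most one, and so $Y$ is the secant variety of the Veronese surface. For a symmetric matrix $a$ put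
\begin{equation}\label{eq:jordan}
A_{uw}=\tfrac12(uaw+wau).
\end{equation}
Then $A_wu=\frac12(Tu+uT^t)$ with $T=wa$, and the derivative of $\det$ at an invertible $u$ in this direction is $\det u\cdot\operatorname{tr}\bigl(u^{-1}\cdot\frac12(Tu+uT^t)\bigr)=\det u\cdot\operatorname{tr}T$. So $A\in\mathfrak g_1$ and $\chi^A(w)=\operatorname{tr}(wa)$; every linear form on $W$ occurs.

Take for $a$ the simplest choice, the matrix with a single entry $1$ in position $(1,1)$, and write
\[
u=\begin{pmatrix}x&b&c\\ b&z_1&z_3\\ c&z_3&z_2\end{pmatrix}=\begin{pmatrix}x&y^t\\ y&z\end{pmatrix},\qquad y=\begin{pmatrix}b\\c\end{pmatrix}.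
\]
Then $A_{uu'}$ is the symmetrized product of the first columns of $u$ and $u'$; its blocks are $xx'$, $\frac12(xy'+x'y)$ and $\frac12(yy'^t+y'y^t)$. Expanding along the first row gives
\begin{equation}\label{eq:det}
\det u=x(z_1z_2-z_3^2)-b^2z_2-c^2z_1+2bc\,z_3 .
\end{equation}
This is the form \eqref{eq:normal} with $q(z)=z_1z_2-z_3^2$ and $\gamma(y,y)=-2yy^t$, whose coordinates $(z_1,z_2,z_3)$ are $-2(b^2,c^2,bc)$. Condition (N1) is $\det(yy^t)=0$, and the last block of $A_{uu'}$ is $-\frac12\gamma(y,y')$.

\subsection*{The smallest counterexample}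
The point is that this one prolongation survives restriction to a subspace. Let $W'\subset W$ be the hyperplane $c=0$. The block formula shows $A_{uu'}\in W'$ for $u,u'\in W'$, so $A$ restricts to a prolongation for the cubic $x(z_1z_2-z_3^2)-b^2z_2$ on $W'$. Exchanging $z_1$ and $z_2$, replacing $z_3$ by $iz_3$ and setting $b=iy$ turns this cubic into
\[
f_3=x(z_1z_2+z_3^2)+y^2z_1 .
\]
Everything can be checked by hand. In the basis $\partial_x,\partial_y,\partial_{z_1},\partial_{z_2},\partial_{z_3}$, and written as linear vector fields,
\[
A_{\partial_x}=x\partial_x+\tfrac12y\partial_y,\qquad A_{\partial_y}=\tfrac12x\partial_y-y\partial_{z_2},\qquad A_{\partial_{z_j}}=0 .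
\]
The first field maps $f_3$ to $f_3$, and the second maps it to $xyz_1-yxz_1=0$. The symmetry of $A$ is the equality $A_{\partial_x}\partial_y=\frac12\partial_y=A_{\partial_y}\partial_x$. The cubic $f_3$ is irreducible because it has degree one in $x$ with coprime coefficients $z_1z_2+z_3^2$ and $y^2z_1$. For $w=\partial_x+\partial_{z_1}+\partial_{z_2}$ the quadratic form $3Q_w$ is the derivative of $f_3$ along $w$, namely $(xz_1+xz_2+z_1z_2)+y^2+z_3^2$, which is nondegenerate. No Severi variety lies in $\mathbb P^4$, so $f_3$ already answers the question in the negative.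

One feature of this example governs the classification: the endomorphism $A_{\partial_x}$ is diagonalizable with eigenvalues $1,\frac12,0$, and its eigenspaces are the summands $\mathbb C,V,Z$ of the normal form.

\subsection*{Cubics in normal form}
The same formula for $A$ works for every cubic of the form \eqref{eq:normal}, and (N1) is the only condition it needs.

\begin{proposition}\label{prop:normal}
Let $f$ be of the form \eqref{eq:normal} with $q$ nondegenerate on $Z\ne0$, and assume \textup{(N1)} and \textup{(N2)}.
\begin{enumerate}
\item[(a)] The nonzero symmetric map $A_{uu'}=\bigl(xx',\ \frac12(xy'+x'y),\ -\frac12\gamma(y,y')\bigr)$, where $u=(x,y,z)$ and $u'=(x',y',z')$, satisfies $\partial_{A_{u'}}f=x'f$.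
\item[(b)] $f$ has nonzero Hessian.
\item[(c)] $f$ is irreducible if and only if $V\neq0$ and $\dim Z\ge3$.
\end{enumerate}
\end{proposition}

\begin{proof}
The derivative of $f$ at $(x,y,z)$ along $(\dot x,\dot y,\dot z)$ is
\begin{equation}\label{eq:df}
\dot x\,q(z)+2x\,q(z,\dot z)+q(\dot z,\gamma(y,y))+2q(z,\gamma(y,\dot y)).
\end{equation}

(a) Substituting $(\dot x,\dot y,\dot z)=A_{uu'}$ gives
\[
xx'q(z)-x\,q(z,\gamma(y,y'))-\tfrac12q(\gamma(y,y'),\gamma(y,y))+x\,q(z,\gamma(y,y'))+x'q(z,\gamma(y,y)).
\]
The second and fourth terms cancel. The third vanishes, because the derivative of (N1) along $y'$ is $4q(\gamma(y,y'),\gamma(y,y))=0$. What remains is $x'f(u)$.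

(b) For $u=(x,0,z)$ and $v=(x',y',z')$, the number $3f(u,v,v)$ is the derivative of $f$ at $v$ along $u$. By \eqref{eq:df},
\begin{equation}\label{eq:hess}
3Q_u(v,v)=\bigl[\,2x'q(z,z')+x\,q(z')\,\bigr]+C_z(y',y').
\end{equation}
Thus $3Q_u$ is the orthogonal sum of the bracket, a form on $\mathbb C\oplus Z$, and the form $C_z$ on $V$; this uses no hypothesis on $q$ or $\gamma$. Choose $x\neq0$ and $z$ with $q(z)\ne0$ and $C_z$ nondegenerate, which is possible since both conditions on $z$ are open and nonempty. A vector $(x',z')$ in the radical of the bracket satisfies $q(z,z')=0$ and $x'z+xz'=0$. Pairing the second equation with $z$ gives $x'q(z)=0$, so $x'=0$ and $z'=0$. Hence $Q_u$ is nondegenerate.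

(c) If $V=0$, then $f=xq$ is reducible. Let $V\neq0$; then $\gamma\ne0$ by (N2). If $\dim Z=1$, (N1) forces $\gamma=0$, so this case does not occur. If $\dim Z=2$, take $q=z_1z_2$ and $\gamma(y,y)=(g_1,g_2)$. Then $g_1g_2=0$ by (N1), so one $g_i$ vanishes, and $f=xz_1z_2+\frac12(z_1g_2+z_2g_1)$ is divisible by $z_1$ or $z_2$. If $\dim Z\ge3$, then $q$ is irreducible. Since $f$ has degree one in $x$, in any factorization of $f$ one factor is free of $x$ and divides both $q(z)$ and $q(z,\gamma(y,y))$. The latter is nonzero of degree one in $z$, so it is not divisible by $q(z)$, and the factor is constant.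
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The cubic $f_m$ has the form \eqref{eq:normal} with $V=\mathbb C$ and $\gamma(y,y')=yy'n$. Condition (N1) holds since $q(n)=0$, and (N2) holds since $C_z(y,y')=q(z,n)yy'$ and $q(\cdot,n)\neq0$. By Proposition~\ref{prop:normal}, $f_m$ is irreducible with nonzero Hessian and $\mathfrak g_1\ne0$.

Zak's list excludes the Severi case unless $m+1\in\{5,8,14,26\}$; the following argument works for all $m$. Suppose $Y$ is the secant variety of a Severi variety. Then $\dim\mathfrak g_1=\dim W$ by \eqref{eq:severi}, so the map of Lemma~\ref{lem:char} is bijective, and some $A\in\mathfrak g_1$ has $\chi^A$ equal to the coordinate function $y$. Apply \eqref{eq:key} with $v=(0,1,0)$ and $u=(x,0,z)$. By \eqref{eq:hess}, $Q_u(w,v)=\frac13q(z,n)w_y$, where $w_y$ is the $y$-coordinate of $w$. So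
\[
\tfrac13\,q(z,n)\,c_y(x,0,z)=x\,q(z)
\]
with a polynomial $c_y$. Thus the nonzero linear form $q(\cdot,n)$ on $Z$ divides $x\,q(z)$, which is impossible because $q$ is irreducible for $m\ge3$.
\end{proof}

\section{The graded Lie algebra of all prolongations}\label{sec:lie}

From now on $f$ is any irreducible cubic with nonzero Hessian. To prove Theorem~\ref{thm:B} we must find, from the mere existence of a prolongation, a special one together with a vector $e$ playing the role of $\partial_x$. Structure theory makes such a choice possible, once $W$, $\mathfrak g_0$ and $\mathfrak g_1$ are assembled into a finite-dimensional Lie algebra. The bracket of two quadratic vector fields is cubic, so higher prolongations have to be admitted first and shown to vanish afterwards.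

Identify a symmetric multilinear map $B\colon W^{k+1}\to W$ with the polynomial map $u\mapsto B(u,\dots,u)/(k+1)!$, and say that it has \emph{degree} $k$. On polynomial maps $W\to W$ use the Lie bracket
\[
[P,P'](u)=dP_u(P'(u))-dP'_u(P(u)),
\]
the negative of the bracket of vector fields. It adds degrees. For $w\in W$, a constant map of degree $-1$, we have $[B,w]=B_w=B(w,\cdot,\dots,\cdot)$; in particular $[T,w]=Tw$ for linear $T$ and $[A,w]=A_w$ for quadratic $A$. Also $[T,T']=TT'-T'T$ and $[W,W]=0$. Put $\mathfrak g_{-1}=W$ and, for $k\ge1$, let $\mathfrak g_k$ be the space of $B$ of degree $k$ with $B_{w_1\cdots w_k}\in\mathfrak g_0$ for all $w_1,\dots,w_k$. For $k=1$ this is the space $\mathfrak g_1$ above, and for $k\ge1$ a map $B$ of degree $k$ lies in $\mathfrak g_k$ if and only if $[B,W]\subset\mathfrak g_{k-1}$. We claim $[\mathfrak g_i,\mathfrak g_j]\subset\mathfrak g_{i+j}$. This holds if $i$ or $j$ is $-1$ and if $i=j=0$; for $i,j\ge0$ with $i+j\geq1$ it follows by induction on $i+j$ from $[[P,P'],w]=[P,[P',w]]+[[P,w],P']$. So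
\[
\mathfrak g=\bigoplus_{k\ge-1}\mathfrak g_k
\]
is a graded Lie algebra. By Euler's formula $[\mathrm{Id}_W,P]=-kP$ for $P\in\mathfrak g_k$, and $\mathrm{Id}_W\in\mathfrak g_0$, so every ideal of $\mathfrak g$ is graded.

\begin{lemma}\label{lem:finite}
$\dim\mathfrak g<\infty$.
\end{lemma}

\begin{proof}
First, $\mathfrak g_0$ contains no element of rank one. Suppose $\ell\otimes v\colon u\mapsto\ell(u)v$ lies in $\mathfrak g_0$, with $\ell\ne0$ and $v\neq0$. Then $3\ell(u)f(v,u,u)=cf(u)$ for a constant $c$. If $c\neq0$, then $\ell$ divides $f$, contradicting irreducibility. If $c=0$, then $f(v,u,u)=0$ for all $u$, contradicting \eqref{eq:ND}.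

Now we dualize $\mathfrak g$ to a finitely generated module over a polynomial ring. Let $\mathfrak g_0^\perp\subset W\otimes W^*$ be the annihilator of $\mathfrak g_0\subset W^*\otimes W$, let $S=\operatorname{Sym}(W)=\mathbb C[W^*]$, and let $M$ be the quotient of the free graded $S$-module $S\otimes W^*$ by the submodule generated by $\mathfrak g_0^\perp$, which sits in degree one. Maps $B$ of degree $k$ are the dual space of $S^{k+1}W\otimes W^*$ under $\langle B,w_0\cdots w_k\otimes\lambda\rangle=\lambda(B(w_0,\dots,w_k))$, and $\langle B,w_1\cdots w_k\cdot\nu\rangle=\langle B_{w_1\cdots w_k},\nu\rangle$ for $\nu\in W\otimes W^*$. Hence $\mathfrak g_k\cong(M_{k+1})^*$. Let $\mathfrak m_\ell\subset S$ be the maximal ideal of a point $\ell\in W^*$. Then $M/\mathfrak m_\ell M=W^*/\operatorname{ev}_\ell(\mathfrak g_0^\perp)$, where $\operatorname{ev}_\ell(w\otimes\lambda)=\ell(w)\lambda$. Since $\langle\ell\otimes v,\nu\rangle=\operatorname{ev}_\ell(\nu)(v)$, the dual of this quotient is $\{v\in W:\ell\otimes v\in\mathfrak g_0\}$, which is $0$ for $\ell\neq0$. By Nakayama's lemma the annihilator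 of $M$ has no zero $\ell\ne0$, so by the Nullstellensatz it contains a power $\mathfrak m_0^N$. As $M$ is generated in degree zero, $M_d=0$ for $d\ge N$.
\end{proof}

We recall four textbook facts about a finite-dimensional complex Lie algebra $\mathfrak l$ with radical $\operatorname{rad}\mathfrak l$, its largest solvable ideal.
\begin{enumerate}
\item[(L1)] $[\mathfrak l,\operatorname{rad}\mathfrak l]$ lies in the largest nilpotent ideal of $\mathfrak l$, so its elements are $\operatorname{ad}$-nilpotent.
\item[(L2)] The kernel of the Killing form $(a,b)\mapsto\operatorname{tr}(\operatorname{ad}a\operatorname{ad}b)$ is a solvable ideal (Cartan's criterion).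
\item[(L3)] The projection $\mathfrak l\to\mathfrak l/\operatorname{rad}\mathfrak l$ onto the semisimple quotient has a section that is a homomorphism (Levi's theorem). Its image is called a Levi subalgebra.
\item[(L4)] If $\mathfrak l$ is semisimple, it is the direct sum of its simple ideals, its ideals are semisimple, its Killing form is nondegenerate, and its derivations are inner.
\end{enumerate}

Let $\mathfrak r=\bigoplus\mathfrak r_k$ be the radical of $\mathfrak g$. An element $T\in\mathfrak g_0$ acts on $\mathfrak g_{-1}=W$ as the endomorphism $T$, so (L1) gives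
\begin{equation}\label{eq:dagger}
T\in[\mathfrak g,\mathfrak r]\cap\mathfrak g_0\quad\Longrightarrow\quad T\text{ is nilpotent on }W\text{ and }\chi(T)=0 .
\end{equation}
So $\chi$ does not see brackets with the radical, while by Lemma~\ref{lem:char} it sees every element of $\mathfrak g_1$. This leaves no room for the radical in positive degree.

\begin{lemma}\label{lem:short}
$\mathfrak r_1=0$, and $\mathfrak g_k=0$ for $k\ge2$.
\end{lemma}

\begin{proof}
If $A\in\mathfrak r_1$, then $A_w=[A,w]\in[\mathfrak g,\mathfrak r]$ for all $w$, so $\chi^A=0$ by \eqref{eq:dagger} and $A=0$ by Lemma~\ref{lem:char}. Let $B\in\mathfrak g_k$ with $k\ge2$. For $P\in\mathfrak g_j$ the operator $\operatorname{ad}B\operatorname{ad}P$ raises degrees by $k+j\ge1$, so its trace is zero. By (L2), $B\in\mathfrak r$. Then $B_{w_2\cdots w_k}\in\mathfrak r_1=0$ for all $w_2,\dots,w_k$, and $B=0$.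
\end{proof}

To use root systems we need a Levi subalgebra compatible with the grading.

\begin{lemma}\label{lem:levi}
Let $\mathfrak l$ be a finite-dimensional $\mathbb Z$-graded Lie algebra and $\mathfrak a$ a graded solvable ideal with $\mathfrak l/\mathfrak a$ semisimple. Then there is a graded subalgebra $\mathfrak s$ with $\mathfrak l=\mathfrak s\oplus\mathfrak a$.
\end{lemma}

\begin{proof}
Note that $\mathfrak a=\operatorname{rad}\mathfrak l$. Suppose first that $\mathfrak a$ is abelian. Let $\pi\colon\mathfrak l\to\mathfrak l/\mathfrak a$ be the projection and $\tau$ a section as in (L3). Write $\tau=\sum_d\tau_d$, where $\tau_d$ raises degrees by $d$. Comparing degrees in $\pi\tau=\mathrm{id}$ gives $\pi\tau_0=\mathrm{id}$ and shows that $\tau_d$ takes values in $\mathfrak a$ for $d\ne0$. For homogeneous $a,b$, the component of degree $\deg a+\deg b$ of $\tau[a,b]=[\tau a,\tau b]$ is $\tau_0[a,b]=\sum_d[\tau_da,\tau_{-d}b]=[\tau_0a,\tau_0b]$, because $\mathfrak a$ is abelian. So the image of $\tau_0$ is the required subalgebra.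

In general, use induction on $\dim\mathfrak a$. If $\mathfrak a$ is not abelian, $\mathfrak a'=[\mathfrak a,\mathfrak a]$ is a graded ideal of $\mathfrak l$ properly contained in $\mathfrak a$. The abelian case gives a graded complement to $\mathfrak a/\mathfrak a'$ in $\mathfrak l/\mathfrak a'$. Its preimage $\mathfrak l'\subset\mathfrak l$ is a graded subalgebra with $\mathfrak l'/\mathfrak a'\cong\mathfrak l/\mathfrak a$. By induction $\mathfrak l'=\mathfrak s\oplus\mathfrak a'$ with $\mathfrak s$ graded, and then $\mathfrak l=\mathfrak s\oplus\mathfrak a$.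
\end{proof}

Fix a graded Levi subalgebra $\mathfrak s$ of $\mathfrak g$. By Lemma~\ref{lem:short},
\begin{equation}\label{eq:levi}
\mathfrak g=W\oplus\mathfrak g_0\oplus\mathfrak g_1,\qquad \mathfrak s=\mathfrak s_{-1}\oplus\mathfrak s_0\oplus\mathfrak s_1,\qquad \mathfrak s_1=\mathfrak g_1,\qquad W=\mathfrak s_{-1}\oplus\mathfrak r_{-1}.
\end{equation}
A Lie algebra graded in degrees $-1,0,1$ is called \emph{$3$-graded}.

\begin{lemma}\label{lem:3graded}
Let $\mathfrak l=\mathfrak l_{-1}\oplus\mathfrak l_0\oplus\mathfrak l_1$ be a semisimple $3$-graded Lie algebra.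
\begin{enumerate}
\item[(a)] There is $E\in\mathfrak l_0$ with $[E,a]=ka$ for $a\in\mathfrak l_k$; hence all ideals of $\mathfrak l$ are graded.
\item[(b)] $\dim\mathfrak l_1=\dim\mathfrak l_{-1}$.
\item[(c)] If $\mathfrak l$ is simple, $\mathfrak l_{-1}$ has no $\mathfrak l_0$-submodules other than $0$ and $\mathfrak l_{-1}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Multiplication by the degree is a derivation, so it equals $\operatorname{ad}E$ by (L4), and $[E,E]=0$ shows $E\in\mathfrak l_0$. (b) The Killing form pairs $\mathfrak l_i$ and $\mathfrak l_j$ trivially unless $i+j=0$, since $\operatorname{ad}a\operatorname{ad}b$ shifts degrees by $i+j$; being nondegenerate, it is a perfect pairing of $\mathfrak l_1$ with $\mathfrak l_{-1}$. (c) Let $U\subset\mathfrak l_{-1}$ be a nonzero submodule and $I=U+[U,\mathfrak l_1]+[[U,\mathfrak l_1],\mathfrak l_1]$. Each summand is $\mathfrak l_0$-stable, and $I$ is stable under $\mathfrak l_1$. For $w\in\mathfrak l_{-1}$, $u\in U$ and $a,b\in\mathfrak l_1$ we have $[w,u]=0$, $[w,[u,a]]=[u,[w,a]]\in U$ and $[w,[[u,a],b]]=[[w,[u,a]],b]+[[u,a],[w,b]]\in[U,\mathfrak l_1]$.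 So $I$ is a nonzero ideal, $I=\mathfrak l$ and $U=\mathfrak l_{-1}$.
\end{proof}

\section{The normal form}\label{sec:normal}

We prove Theorem~\ref{thm:B}. The ``if'' direction and the last sentence are Proposition~\ref{prop:normal}. Assume $\mathfrak g_1\ne0$. We look for $e\in W$ and $A\in\mathfrak g_1$ such that $e$, $H=A_e$ and $A$ span a copy of $\mathfrak{sl}_2$, and decompose $W$ into eigenspaces of $H$. Not every such triple is useful: for the symmetric determinant, taking $a$ in \eqref{eq:jordan} and $e$ both equal to the identity matrix gives $H=\mathrm{Id}_W$, which carries no information. We need the $1$-eigenspace of $H$ to be a line, and the highest root provides this.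

\subsection*{Step 1: the triple}
By \eqref{eq:levi} and Lemma~\ref{lem:3graded}(a), some simple ideal $\mathfrak s'$ of $\mathfrak s$ has $\mathfrak s'_1\neq0$, and its grading is given by a semisimple element $E'\in\mathfrak s'_0$. Choose a Cartan subalgebra of $\mathfrak s'$ containing $E'$. It commutes with $E'$, so it has degree $0$, and the root space of a root $\alpha$ has degree $\alpha(E')\in\{-1,0,1\}$. Declare a root positive if it is positive on a regular element close to $-E'$ in the real span of the coroots. Then roots of degree $-1$ are positive, roots of degree $1$ are negative, and so positive roots have degree at most $0$. Let $\theta$ be the highest root: for every root $\alpha$, the difference $\theta-\alpha$ is a nonnegative integral combination of simple roots. Hence the degree of $\theta$ is at most that of any root. There is a root of degree $1$, and its negative has degree $-1$, so $\theta$ has degree $-1$.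

Let $h=\theta^\vee\in\mathfrak s_0\subset\mathfrak g_0$ be the coroot. Choose root vectors $e\in\mathfrak s'_\theta\subset W$ and $A\in\mathfrak s'_{-\theta}\subset\mathfrak g_1$, scaled so that $A_e=[A,e]=H:=\frac12h$. Then $(e,h,-2A)$ is a standard $\mathfrak{sl}_2$-triple, $He=e$ and $[H,A]=-A$. We claim:
\begin{equation}\label{eq:lowest}
\text{the $(-2)$-eigenspace of $\operatorname{ad}h$ on $\mathfrak s$ is $\mathbb CA$.}
\end{equation}
The Cartan subalgebra and the other simple ideals of $\mathfrak s$ commute with $h$. If $\alpha$ is a root of $\mathfrak s'$ with $\alpha(h)=-2$, then $-\alpha$ and the reflection $\alpha+2\theta$ of $\alpha$ are roots. So $\theta+\alpha$ and $\theta-(\alpha+2\theta)=-(\theta+\alpha)$ are both nonnegative combinations of simple roots, and $\alpha=-\theta$.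

\subsection*{Step 2: the eigenspaces of $H$ on $W$}
Recall that on a finite-dimensional $\mathfrak{sl}_2$-module $h$ is diagonalizable, and that an $h$-eigenvector $v\neq0$ killed by the raising operator has eigenvalue an integer $m\ge0$ and is not killed by the $m$-th power of the lowering operator. Apply this to $\mathfrak g$, where the raising operator $\operatorname{ad}e$ has degree $-1$ and the lowering operator, a multiple of $\operatorname{ad}A$, has degree $1$. Since $[e,W]=0$, every $h$-eigenvector $v\in W$ is killed by the raising operator, and $0\neq(\operatorname{ad}A)^mv\in\mathfrak g_{m-1}$ forces $m\le2$. So $W=W_1\oplus W_{1/2}\oplus W_0$, where $W_\lambda$ is the $\lambda$-eigenspace of $H$. Moreover $(\operatorname{ad}A)^2$ is injective on $W_1$, with values in the $(-2)$-eigenspace of $\operatorname{ad}h$ on $\mathfrak g_1=\mathfrak s_1$. By \eqref{eq:lowest}, $\dim W_1\le1$, so $W_1=\mathbb Ce$.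

Put $V=W_{1/2}$ and $Z=W_0$, and write $u=xe+y+z$. From $[H,A]=-A$ we get $A_{vw}=[[A,v],w]\in W_{\lambda+\mu-1}$ for $v\in W_\lambda$, $w\in W_\mu$. Together with $A_e=H$ this gives, for $y,y'\in V$ and $z,z'\in Z$,
\[
A_{ee}=e,\quad A_{ey}=\tfrac12y,\quad A_{ez}=0,\quad A_{yy'}\in Z,\quad A_{yz}=0,\quad A_{zz'}=0 .
\]
In particular $A_{y'}u=\frac12xy'+A_{yy'}$. The map $A_{y'}$ sends $\mathbb Ce$ to $V$, $V$ to $Z$ and $Z$ to $0$, so it is nilpotent and
\begin{equation}\label{eq:kill}
\partial_{A_{y'}}f=0\qquad\text{for all }y'\in V .
\end{equation}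

\subsection*{Step 3: the weight of $f$}
Let $\kappa=\chi(H)$. The operator $\partial_H$ multiplies a monomial of degrees $(i,j,k)$ in $(x,y,z)$ by $i+\frac j2$. So $f$ contains only monomials with $i+j+k=3$ and $i+\frac j2=\kappa$:
\[
\begin{array}{c|ccccccc}
\kappa&3&5/2&2&3/2&1&1/2&0\\ \hline
(i,j,k)&(3,0,0)&(2,1,0)&(2,0,1)&(1,1,1)&(1,0,2)&(0,1,2)&(0,0,3)\\
&&&(1,2,0)&(0,3,0)&(0,2,1)&&
\end{array}
\]
For $\kappa\in\{3,\frac52,2\}$ the cubic $f$ is divisible by $x$, contradicting irreducibility. For $\kappa\in\{\frac12,0\}$ it does not involve $x$, contradicting \eqref{eq:ND}. For $\kappa=\frac32$ write $f=x\,\beta(y,z)+\psi(y)$ with $\beta$ bilinear and $\psi$ cubic. Then \eqref{eq:kill} reads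
\[
\tfrac12x^2\beta(y',z)+x\,\beta(y,A_{yy'})+\tfrac12x\,d\psi_y(y')=0 .
\]
The coefficient of $x^2$ gives $\beta=0$, so again $f$ does not involve $x$. Hence $\kappa=1$, and
\[
f=x\,q(z)+C(z;y,y)
\]
with a quadratic form $q$ on $Z$ and $C$ linear in $z$ and symmetric bilinear on $V$. As $f\ne0$, we have $Z\neq0$.

\subsection*{Step 4: the conditions on $q$ and $\gamma$}
Now \eqref{eq:kill} reads
\[
2x\,q(z,A_{yy'})+C(A_{yy'};y,y)+x\,C(z;y,y')=0 .
\]
Put $\gamma(y,y')=-2A_{yy'}$. The coefficient of $x$ gives $C(z;y,y')=q(z,\gamma(y,y'))$, which is \eqref{eq:normal}. The remaining term is then $-\frac12q(\gamma(y,y'),\gamma(y,y))=0$, and $y'=y$ gives (N1). Note that $A$ is exactly the map of Proposition~\ref{prop:normal}(a).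

It remains to transfer the Hessian condition to $q$ and $\gamma$. Formula \eqref{eq:hess} does this at points with $y=0$, but such points are not generic; the symmetries \eqref{eq:kill} move a generic point to one of them. The map $g=\exp(A_{y'})$ preserves $f$, so $Q_{gu}(gv,gw)=Q_u(v,w)$, and $Q_{gu}$ is nondegenerate if $Q_u$ is. The $x$-coordinate of $gu$ is $x$ and its $V$-component is $y+\frac12xy'$. Choose $u$ with $Q_u$ nondegenerate and $x\neq0$, and take $y'=-2y/x$. This gives a point $(x,0,z)$ at which both summands in \eqref{eq:hess} are nondegenerate. Nondegeneracy of $C_z$ is (N2). If $z'$ lies in the radical of $q$, then $(0,z')$ lies in the radical of the bracket in \eqref{eq:hess}, so $z'=0$; thus $q$ is nondegenerate. This proves Theorem~\ref{thm:B}. \qed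

\section{Characterization of the Severi case}\label{sec:severi}

We prove Theorem~\ref{thm:C}. The inequality is Lemma~\ref{lem:char}. By \eqref{eq:severi}, (i) implies (ii), and it implies (iii) by Weyl's theorem that finite-dimensional modules over a semisimple Lie algebra are completely reducible. We show (iii)$\Rightarrow$(ii)$\Rightarrow$(i). By \eqref{eq:levi} and Lemma~\ref{lem:3graded}(b),
\[
\dim\mathfrak g_1=\dim\mathfrak s_{-1}=\dim W-\dim\mathfrak r_{-1},
\]
so (ii) is equivalent to $\mathfrak r_{-1}=0$. A polynomial $\phi\ne0$ on a module over a Lie algebra $\mathfrak l_0$ is \emph{semi-invariant} with character $\lambda$ if $\partial_T\phi=\lambda(T)\phi$ for all $T\in\mathfrak l_0$. In both implications the aim is to show that a splitting of $W$ would make $f$ a product.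

\subsection*{(iii) implies (ii)}
Let $R=\mathfrak r_{-1}$ and $\mathfrak n=[\mathfrak g_1,R]\subset\mathfrak g_0$. Since $\mathfrak g_1$ and $R$ are $\mathfrak g_0$-stable, $\mathfrak n$ is an ideal of $\mathfrak g_0$, and it consists of nilpotent endomorphisms of $W$ by \eqref{eq:dagger}. Let $U\subset W$ be a simple $\mathfrak g_0$-submodule. By Engel's theorem the space of vectors in $U$ killed by $\mathfrak n$ is nonzero. It is a submodule because $\mathfrak n$ is an ideal, so it equals $U$. The algebras $\mathfrak g_0$ and $\mathfrak{aut}(Y)$ have the same submodules, so by (iii) $W$ is a sum of such $U$, and $\mathfrak n=0$. This is the only use of complete reducibility.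

Thus $[\mathfrak s_1,R]=0$, and $[\mathfrak s_{-1},R]\subset[W,W]=0$. The subspace $\mathfrak l=\mathfrak s_{-1}\oplus[\mathfrak s_1,\mathfrak s_{-1}]\oplus\mathfrak s_1$ is an ideal of $\mathfrak s$, hence semisimple, and it commutes with $R$ by the Jacobi identity. So each $T\in\mathfrak l_0\subset\mathfrak g_0$ preserves $\mathfrak s_{-1}$ and kills $R$. By Lemma~\ref{lem:3graded}(a), some element of $\mathfrak l_0$ acts as $1$ on $\mathfrak s_{-1}$ and as $0$ on $R$. Since $f$ is an eigenvector for it, $f$ is bihomogeneous on $\mathfrak s_{-1}\oplus R$ of some bidegree $(d,3-d)$.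

Suppose $R\neq0$. We have $\mathfrak s_{-1}\neq0$ because $\mathfrak g_1\ne0$, so $d\in\{1,2\}$ by \eqref{eq:ND}. Write $f(s+r)=\sum_i\phi_i(s)\mu_i(r)$ with $(\mu_i)$ a basis of $\operatorname{Sym}^{3-d}R^*$. For $T\in\mathfrak l_0$ we get $\partial_T\phi_i=\chi(T)\phi_i$, so the nonzero $\phi_i$ are semi-invariants with the same character, and $\partial_T(\phi_i/\phi_j)=0$ when $\phi_j\ne0$. The connected group generated by $\mathfrak l_0$ has finitely many orbits on $\mathfrak l_{-1}=\mathfrak s_{-1}$ by \cite{Vinberg}, so one orbit is open. At a point $s$ of that orbit the vectors $Ts$ span $\mathfrak s_{-1}$, so the differential of $\phi_i/\phi_j$ vanishes on an open set, and $\phi_i/\phi_j$ is constant. Therefore $f=\phi(s)\mu(r)$ with both factors of positive degree, contradicting irreducibility. Hence $R=0$.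

\subsection*{(ii) implies (i)}
Now $\mathfrak r_{-1}=0$. Then $[\mathfrak r_0,W]\subset\mathfrak r_{-1}=0$ gives $\mathfrak r_0=0$, and $\mathfrak r_1=0$ by Lemma~\ref{lem:short}. So $\mathfrak g$ is semisimple. Let $\mathfrak g=\bigoplus_i\mathfrak g^i$ be its decomposition into simple ideals, which are graded, and put $W^i=\mathfrak g^i\cap W$, so that $W=\bigoplus_iW^i$. Each $W^i$ is nonzero: otherwise $\mathfrak g^i_1=0$ by Lemma~\ref{lem:3graded}(b), so $\mathfrak g^i\subset\mathfrak g_0$, and $[\mathfrak g^i,W]\subset W^i=0$ gives $\mathfrak g^i=0$. Write $\mathrm{Id}_W=\sum_iE_i$ with $E_i\in\mathfrak g^i_0$. Since $\mathfrak g^i$ commutes with $\mathfrak g^j$ for $j\neq i$, the element $E_i$ acts as $0$ on $W^j$ for $j\ne i$ and as $1$ on $W^i$. So $f$ is homogeneous of some degree $d_i$ in the variables of $W^i$, with $\sum_id_i=3$ and $d_i\ge1$ by \eqref{eq:ND}.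

Suppose there are at least two ideals. Then some $d_i$ equals $1$. Choose $w'\in\bigoplus_{j\neq i}W^j$ such that the linear form $\ell(w)=f(w+w')$ on $W^i$ is nonzero. As $\mathfrak g^i_0$ kills $w'$, we have $\ell(Tw)=\chi(T)\ell(w)$ for $T\in\mathfrak g^i_0$, so $\ker\ell$ is a proper $\mathfrak g_0^i$-submodule of $W^i$. By Lemma~\ref{lem:3graded}(c), $\ker\ell=0$ and $\dim W^i=1$. Then $f$ is divisible by the coordinate on $W^i$, contradicting irreducibility. Hence $\mathfrak g$ is simple.

The simple $3$-graded complex Lie algebras with $\mathfrak g_{-1}\neq0$ give the following $\mathfrak g_0$-modules $\mathfrak g_{-1}$, up to duality, with the indicated semi-invariant polynomials, up to scalars \cite{SK,MRS}: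
\begin{itemize}
\item $\mathbb C^p\otimes\mathbb C^q$ with the image of $\mathfrak{gl}_p\oplus\mathfrak{gl}_q$: powers of $\det$ if $p=q$, only constants otherwise;
\item $\mathbb C^n$ with $\mathfrak{co}_n=\mathbb C\oplus\mathfrak{so}_n$: powers of the quadratic form;
\item $S^2\mathbb C^n$ with $\mathfrak{gl}_n$: powers of $\det$;
\item $\Lambda^2\mathbb C^n$ with $\mathfrak{gl}_n$: powers of the Pfaffian for $n$ even, only constants for $n$ odd;
\item the half-spin module of $\mathfrak{so}_{10}$, with scalars ($\mathfrak g=E_6$): only constants;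
\item the $27$-dimensional module of $E_6$, with scalars ($\mathfrak g=E_7$): powers of the Cartan cubic.
\end{itemize}
Our $f$ is a semi-invariant of $\mathfrak g_0$, and being irreducible it is the first power of the listed generator, which must then have degree $3$. So $f$ is $\det$ on $\mathbb C^3\otimes\mathbb C^3$ or on $S^2\mathbb C^3$, the Pfaffian on $\Lambda^2\mathbb C^6$, or the Cartan cubic. In these four spaces lie the Severi varieties $\mathbb P^2\times\mathbb P^2$, the Veronese surface, $G(2,6)$ and the $E_6$-variety, each invariant under $\mathfrak g_0$. The secant variety of each is an invariant cubic hypersurface, so its equation is a semi-invariant of degree $3$, and by the list it is $f$. This proves Theorem~\ref{thm:C}. \qed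

\begin{remark}\label{rem:reducible}
Irreducibility of $f$ is what makes $\mathfrak g$ simple in the last step. For $f=x_1x_2x_3$ on $\mathbb C^3$, whose Hessian determinant is $2x_1x_2x_3$, the maps $A_{uw}=(a_1u_1w_1,a_2u_2w_2,a_3u_3w_3)$ are prolongations because every $A_w$ is diagonal. So $\dim\mathfrak g_1\ge3$, and equality holds by Lemma~\ref{lem:char}, whose proof uses only \eqref{eq:chi} and the Hessian condition.
\end{remark}

\section{Cubics in $\mathbb P^N$ with $N\le5$}\label{sec:low}

We prove Corollary~\ref{cor:D}. Let $\mathfrak g_1\neq0$. By Theorem~\ref{thm:B}, $f$ has the form \eqref{eq:normal} with $\dim V\ge1$ and $\dim Z\ge3$, so $N+1=1+\dim V+\dim Z\ge5$. This is the first claim, and the last claim is Theorem~\ref{thm:A} with $m=N-1$. For $N=4$ the pair $(\dim V,\dim Z)$ is $(1,3)$, and for $N=5$ it is $(1,4)$ or $(2,3)$.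

\subsection*{The case $\dim V=1$}
Here $\gamma(y,y')=yy'n$, with $q(n)=0$ by (N1) and $n\neq0$ by (N2). So $f=f_m$ with $m=\dim Z$. This settles $N=4$ and the pair $(1,4)$.

\subsection*{The case $(\dim V,\dim Z)=(2,3)$}
Take $q=z_1z_2-z_3^2$ and write $\gamma(y,y)=(g_1,g_2,g_3)$ with binary quadratic forms $g_i$ on $V$. Condition (N1) is $g_1g_2=g_3^2$. We claim that either $\gamma(y,y)=p(y)\,n$ for a quadratic form $p$ and a fixed null vector $n\ne0$, or $g_1,g_2$ are squares of independent linear forms.

If $g_1=0$ or $g_2=0$, then $g_3=0$ and the first alternative holds with $n=(0,1,0)$ or $n=(1,0,0)$. Otherwise let $a=\gcd(g_1,g_2)$. Then $a^2$ divides $g_3^2$, so $a$ divides $g_3$, and the coprime forms $g_1/a$ and $g_2/a$ have product $(g_3/a)^2$. By unique factorization each of them is a square, so their degree $2-\deg a$ is even. If $\deg a=2$, all $g_i$ are constant multiples of $a$, which is the first alternative. If $\deg a=0$, then $g_1$ and $g_2$ are squares of coprime, hence independent, linear forms.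

In the second alternative write $g_1=-2b^2$ and $g_2=-2c^2$, and use $b,c$ as coordinates on $V$. Then $g_3=\pm2bc$, and after replacing $c$ by $-c$ if necessary, $\gamma(y,y)=-2(b^2,c^2,bc)$. By \eqref{eq:det}, $f$ is the symmetric determinant and $Y$ is the secant variety of the Veronese surface.

In the first alternative $C_z=q(z,n)\,p$, so $p$ is nondegenerate by (N2). Moving $n$ to $(0,2,0)$ by an element of $O(q)$, we get $q(z,n)=z_1$ and
\[
f=x(z_1z_2-z_3^2)+z_1\,p(y)=z_1\bigl(xz_2+p(y)\bigr)-z_3^2\,x .
\]
Read the right-hand side with $z_1$ and $z_3$ as the first two coordinates. The form $\tilde q=xz_2+p(y)$ is nondegenerate in the four remaining variables, the vector $\tilde n=-2\partial_{z_2}$ is null, and $\tilde q(\cdot,\tilde n)=-x$. So $f$ is $f_4$. In particular, the dimensions of $V$ and $Z$ in a normal form are not determined by $f$.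

Thus in $\mathbb P^5$ only the secant variety of the Veronese surface and $\{f_4=0\}$ occur. Both have nonzero prolongation, and they are not projectively equivalent, because $\{f_4=0\}$ is not the secant variety of a Severi variety by Theorem~\ref{thm:A}. \qed

\begin{thebibliography}{9}

\bibitem{Hwang}
Jun-Muk Hwang, \emph{Prolongations of infinitesimal automorphisms of cubic hypersurfaces with nonzero Hessian}, arXiv:1612.09020 (2016).

\bibitem{MRS}
Muller, Rubenthaler and Schiffmann, Math.\ Ann.\ \textbf{274} (1986).

\bibitem{SK}
Sato and Kimura, Nagoya Math.\ J.\ \textbf{65} (1977).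

\bibitem{Vinberg}
Vinberg, \emph{On the classification of the nilpotent elements of graded Lie algebras}, 1975.

\end{thebibliography}
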